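# Recoloring oriented graphs with $\Delta_{\min}+1$ colors in linearly many steps

## 1. A directed triangle, a digon, and few colors

Take the directed triangle $a\to b\to c\to a$ and color its vertices with $1,2$ so that the triangle is not monochromatic. There are $8-2=6$ such colorings. Write a coloring as the word of the colors of $a,b,c$. We may change the color of one vertex at a time, and we must never make the triangle monochromatic. From $112$ we may change $a$ (giving $212$) or $b$ (giving $122$), but not $c$. Continuing, the six colorings form a hexagon:
$$112 - 212 - 211 - 221 - 121 - 122 - 112 .$$
So we can get from any coloring to any other, and the worst pairs, such as $112$ and $221$, are $3$ moves apart.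

Now take two vertices joined by arcs in both directions, again with two colors. The directed $2$-cycle must not be monochromatic, so the only colorings are $12$ and $21$. No single change leads from one to the other: we are stuck. A third color frees us, as in $12-32-31-21$. Two moves are not enough here, because each vertex must change at least once, and after the first of exactly two changes both vertices would have the same color.

In both examples every vertex has one arc in and one arc out. Two colors suffice to move around on the triangle, not on the $2$-cycle. We want to know when one can move around, and how many moves are needed. Here are the precise notions.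

Digraphs are finite, without loops and without parallel arcs, but opposite arcs $uv,vu$ are allowed; such a pair is a **digon**. An **oriented graph** is a digraph with no digon. Cycles in digraphs are directed, and a digon counts as a cycle of length $2$. We write $N^+_H(v),N^-_H(v)$ for the sets of out- and in-neighbors of $v$ in a digraph $H$, and $d^+_H(v),d^-_H(v)$ for their sizes. A set of vertices is **$H$-acyclic** if it induces a subdigraph of $H$ without cycles.

**Definition.** $\Delta_{\min}(H)=\max_{v}\min(d^+_H(v),d^-_H(v))$.

For instance, a star with all arcs leaving the center has $\Delta_{\min}=0$, since every vertex has in-degree or out-degree $0$. The directed triangle and the digon both have $\Delta_{\min}=1$.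

**Definition.** A *$k$-dicoloring* of $H$ is a map $V(H)\to\{1,\dots,k\}$ each of whose color classes is $H$-acyclic, that is, with no monochromatic cycle. The graph $\mathcal D_k(H)$ has the $k$-dicolorings as vertices, two of them adjacent if they differ on exactly one vertex. Its diameter is the maximum distance between two $k$-dicolorings.

Thus $\mathcal D_2$ of the directed triangle is a hexagon, of diameter $3$, and $\mathcal D_2$ of the digon consists of two isolated vertices.

The problem comes from Lucas Picasarri-Arrieta, "Strengthening the Directed Brooks' Theorem for oriented graphs and consequences on digraph redicolouring", arXiv:2301.04881 (2023). A result quoted with it says that for an oriented graph on $n$ vertices with $\Delta_{\min}\ge1$ and $k\ge\Delta_{\min}+1$, any two $k$-dicolorings are at distance at most $2\Delta_{\min}n$. The conjecture asks for a bound $cn$ with an absolute constant $c$, whatever $k$ and the oriented graph are, as long as $k\ge\Delta_{\min}+1$. It is true, and the proof below does not use the quoted result.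

**Theorem A.** For every oriented graph $G$ on $n$ vertices and every $k\ge\Delta_{\min}(G)+1$, $\operatorname{diam}\mathcal D_k(G)\le117\,n$. The order is optimal: if moreover $k\ge2$, then $\operatorname{diam}\mathcal D_k(G)\ge n$.

**Theorem B** (one more color, digons allowed). For every digraph $G$ on $n$ vertices and every $k\ge\Delta_{\min}(G)+2$, $\operatorname{diam}\mathcal D_k(G)\le4n$. Here $k\ge\Delta_{\min}+2$ cannot be weakened to $k\ge\Delta_{\min}+1$, and $4$ cannot be replaced by a constant below $3/2$.

We prove Theorem B first. It is short, and seeing where its proof breaks with one color fewer tells us what Theorem A needs. From now on "dicoloring" means $k$-dicoloring and "class" means color class. One observation is used all the time.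

**(1.1) Safe recoloring.** Suppose a coloring has no monochromatic $H$-cycle, and we recolor $v$ with a color absent from $N^+_H(v)$, or with a color absent from $N^-_H(v)$. Then there is still no monochromatic $H$-cycle. Indeed, a new monochromatic cycle passes through $v$, and both its successor and its predecessor of $v$ have the new color of $v$.

## 2. One degree instead of two: the digraph $N$

The hypothesis says that each vertex has few out-neighbors or few in-neighbors, and which of the two depends on the vertex. We build a digraph in which the small side is always the out-side.

**Definition.** Let $G$ be a digraph, $X=\{v:d^+_G(v)\le d^-_G(v)\}$ and $Y=V\setminus X$. The digraph $N$ on $V$ has exactly these arcs. Inside $X$, it has the arcs of $G$. Inside $Y$, it has the reversed arcs of $G$. For each $xy\in A(G)$ with $x\in X$, $y\in Y$, it has both $xy$ and $yx$. Arcs of $G$ from $Y$ to $X$ are dropped.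

**Example.** Let $G_0$ have vertices $a,b,c,d$ and arcs $ab,bc,cd,da,ac$. Then $d^+(a)=2>1=d^-(a)$, and the other vertices have out-degree at most in-degree, so $X=\{b,c,d\}$, $Y=\{a\}$ and $\Delta_{\min}(G_0)=1$. Inside $X$ we keep $bc,cd$; the arc $da$ from $X$ to $Y$ becomes a digon; $ab$ and $ac$ are dropped. So $N$ is $b\to c\to d\rightleftarrows a$. All out-degrees are $1$, but $d$ has in-degree $2$.

**(2.1)** *$N^+_N(x)=N^+_G(x)$ for $x\in X$ and $N^+_N(y)=N^-_G(y)$ for $y\in Y$. Hence $d^+_N(v)\le\Delta_{\min}(G)$ for all $v$.* The out-neighbors of $x$ in $N$ are its $G$-out-neighbors in $X$ and those in $Y$. The out-neighbors of $y$ in $N$ are the $y'\in Y$ with $y'y\in A(G)$ and the $x\in X$ with $xy\in A(G)$. In both cases $d^+_N(v)=\min(d^+_G(v),d^-_G(v))$.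

**(2.2)** *$N$-acyclic sets are $G$-acyclic.* A $G$-cycle inside $X$ is an $N$-cycle; a $G$-cycle inside $Y$, reversed, is an $N$-cycle. Any other $G$-cycle contains an arc from $X$ to $Y$, and this gives a digon of $N$ on two of its vertices.

So $N$-dicolorings are dicolorings of $G$. The converse fails: in $G_0$ we may give $a$ and $d$ the same color if $c$ gets another one. But we can always get to an $N$-dicoloring cheaply.

**(2.3)** *If $k\ge\Delta_{\min}(G)+1$, every dicoloring of $G$ can be turned, by at most $n/2$ recolorings through dicolorings of $G$, into an $N$-dicoloring.* Let $Z$ be the smaller of $X,Y$. Process the vertices $v\in Z$ one by one, giving $v$ a color absent from $N^+_N(v)$; one exists because $d^+_N(v)\le k-1$. By (2.1) the new color of $v$ is absent from $N^+_G(v)$ (if $Z=X$) or from $N^-_G(v)$ (if $Z=Y$), so by (1.1) we keep dicolorings of $G$. At the end, suppose a monochromatic $N$-cycle meets $Z$, and let $v$ be its last processed vertex in $Z$. The successor of $v$ on the cycle is outside $Z$ or was processed before $v$. So its color did not change after $v$ was processed, and it differs from the color of $v$, a contradiction. Hence a monochromatic $N$-cycle avoids $Z$ and lies inside $X$ or inside $Y$. There it is,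 possibly reversed, a monochromatic $G$-cycle, a contradiction.

**(2.4) Lower bound in Theorem A.** *If $k\ge\Delta_{\min}(G)+1$, then $G$ has a $k$-dicoloring; if also $k\ge2$, the diameter of $\mathcal D_k(G)$ is at least $n$.* In any induced subdigraph of $N$ the in-degrees and the out-degrees have the same sum, so some vertex $v$ has in-degree at most its out-degree, hence at most $k-1$. Remove $v$, color the rest inductively without monochromatic $N$-cycle, and give $v$ a color absent from its in-neighbors. As in (1.1), no monochromatic $N$-cycle arises; by (2.2) we have a dicoloring of $G$. If $k\ge2$, composing it with a permutation of the colors without fixed points gives a dicoloring that differs from it at all $n$ vertices, and each move repairs at most one vertex.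

## 3. One color to spare: proof of Theorem B

Let $G$ be any digraph and $k\ge\Delta_{\min}(G)+2$. Facts (2.1)–(2.3) did not use that $G$ is oriented. So $d^+_N\le k-2$, and at most $n/2$ recolorings turn each of the two given dicolorings into an $N$-dicoloring, $n$ in total. By (2.2), it remains to join two $N$-dicolorings through $N$-dicolorings with $3n$ recolorings. The induction below removes colors from vertices unevenly, so we use lists.

**Claim.** Let $H$ be a digraph with lists $L(v)$ of colors, $|L(v)|\ge d^+_H(v)+2$ for all $v$. Any two colorings $\varphi,\psi$ from the lists without monochromatic cycle are joined by at most $3|V(H)|$ recolorings through such colorings.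

**Proof.** We use induction on $|V(H)|$; the empty case is trivial. The plan is to make the colorings agree on one vertex $v$, with a color that no in-neighbor of $v$ will use again. Choose $v$ with $d^-(v)\le d^+(v)$; it exists because the two degree sums agree. The number of pairs consisting of one of the colorings $\varphi,\psi$ and a vertex of $N^-(v)$ is $2d^-(v)\le2d^+(v)<2|L(v)|$. So some $c\in L(v)$ occurs at most once in total on $N^-(v)$ in $\varphi$ and $\psi$ together.

If it occurs, say at $w$ in $\varphi$, recolor $w$ in $\varphi$ with a color of $L(w)\setminus\{c\}$ absent from $N^+(w)$. One exists since $|L(w)|-1>d^+(w)$, and this is safe by (1.1). Then recolor $v$ with $c$ in both colorings; no in-neighbor of $v$ has color $c$, so this is safe. The cost so far is at most $3$.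

Now delete $v$ and remove $c$ from $L(w)$ for all $w\in N^-(v)$. For such $w$ the out-degree drops by one and the list by at most one, so the list condition persists. Both colorings respect the new lists. By induction, at most $3(|V(H)|-1)$ further recolorings make them equal on $H-v$. Throughout, $v$ has color $c$ and no in-neighbor of $v$ has color $c$, so no monochromatic cycle goes through $v$. $\square$

The Claim with $H=N$ and all lists equal to $\{1,\dots,k\}$ gives the bound $3n+n=4n$.

**Sharpness.** The complete digraph on $k\ge2$ vertices (all digons) has $\Delta_{\min}=k-1$. Its $k$-dicolorings are the bijections to $\{1,\dots,k\}$, and no two bijections differ at exactly one vertex. So $k\ge\Delta_{\min}+1$ does not suffice when digons are allowed, and the word "oriented" in Theorem A is essential. For the disjoint union of $n/2$ digons, $\Delta_{\min}=1$. With $k\ge3$, exchanging the two colors on every digon needs $3$ recolorings per digon by Section 1, so the diameter is at least $\frac32n$. This completes the proof of Theorem B. $\blacksquare$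

## 4. The same induction with one color fewer

Let $G$ be oriented and $k=\Delta_{\min}(G)+1$, and try the same induction with $|L(v)|\ge d^+(v)+1$. The count survives: $2d^-(v)\le2d^+(v)<2|L(v)|$, so some color $c$ still occurs at most once on $N^-(v)$. What breaks is the repair at $w$. We need a color in $L(w)\setminus\{c\}$ absent from $N^+(w)$, and now we only know $|L(w)|-1\ge d^+(w)$. The out-neighbors of $w$ may use up all the other colors.

This is not a matter of bookkeeping. Look at $G_0$ with two colors, where $N$ is $b\to c\to d\rightleftarrows a$. Every $N$-dicoloring has different colors on $a$ and $d$, so with two colors no path of $N$-dicolorings leads from $(a,d)=(1,2)$ to $(a,d)=(2,1)$. Any argument that stays inside $N$-dicolorings must fail. In $G_0$ itself the exchange is possible. Write colorings as words for $a,b,c,d$. Both cycles of $G_0$, namely $acd$ and $abcd$, contain $a,c,d$, so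
$$1112\;-\;2112\;-\;2111$$
is a path in $\mathcal D_2(G_0)$. The middle coloring has a monochromatic $N$-digon on $\{a,d\}$, but $\{a,d\}$ is $G_0$-acyclic because $G_0$ has no digon. We shall use this detour, leaving the auxiliary digraph for a single step to swap the colors of a digon.

There is a second difficulty. When a vertex $w$ cannot be recolored, we want to know exactly what its neighborhood looks like. If both degrees of $w$ are at most $k-1$ and each of the $k-1$ other colors appears on both sides, then each appears exactly once on each side. But in $N$ only out-degrees are bounded. So we first modify $N$ to bound the in-degrees too.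

## 5. Balancing the degrees: the digraph $D$

From here on, $G$ is oriented, $k\ge\Delta_{\min}(G)+1$ and $k\ge2$. Then $d^+_N\le k-1$. Since $G$ has no digon, no digon of $N$ lies inside $X$ or inside $Y$:

**(5.1)** *Every digon of $N$ joins a vertex of $X$ to a vertex of $Y$.*

**Definition.** Starting from $V$, repeatedly remove a vertex whose in-degree is smaller than its out-degree in the subdigraph of $N$ induced by the remaining vertices. Let $f_1,\dots,f_s$ be the removed vertices in order, $F=\{f_1,\dots,f_s\}$, $R=V\setminus F$, and $R_j=V\setminus\{f_1,\dots,f_{j-1}\}$. Define $D$ on $V$ by $D[R]=N[R]$ and, for each $i$ and each $u\in V\setminus\{f_1,\dots,f_i\}$ with $uf_i\in A(N)$, a digon between $u$ and $f_i$. There are no other arcs.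

In words, when $f_i$ is removed, its remaining in-arcs become digons and its remaining out-arcs are forgotten. In $N[R]$ every in-degree is at least the out-degree. Since the sums are equal, in- and out-degree agree at each vertex of $N[R]$.

**Example.** For $G_0$, with $N$ equal to $b\to c\to d\rightleftarrows a$, we remove $f_1=b$ (in-degree $0$, out-degree $1$), then $f_2=c$ (now in-degree $0$, out-degree $1$), and $R=\{a,d\}$. No in-arc remained at either removal, so $D$ is the digon on $\{a,d\}$ with isolated vertices $b,c$. For the directed triangle nothing is removed, and $D=N=G$.

**(5.2)** *$d^\pm_D(v)\le k-1$ for all $v$, and $d^\pm_D(f)\le k-2$ for $f\in F$.* All $D$-neighbors of $f_j$ are joined to it by digons. They are the in-neighbors of $f_j$ in $N[R_j]$ and the $f_i$ with $i<j$ and $f_jf_i\in A(N)$. The latter number $d^+_N(f_j)-d^+_{N[R_j]}(f_j)$, so in total there are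
$$d^-_{N[R_j]}(f_j)+d^+_N(f_j)-d^+_{N[R_j]}(f_j)\le d^+_N(f_j)-1\le k-2 ,$$
by the choice of $f_j$. For $u\in R$, $d^+_D(u)=d^+_{N[R]}(u)+|\{i:uf_i\in A(N)\}|=d^+_N(u)\le k-1$. The in-degree is $d^-_{N[R]}(u)+|\{i:uf_i\in A(N)\}|$, which is the same number because $N[R]$ is balanced.

**(5.3)** *$D$-acyclic sets are $N$-acyclic, hence $G$-acyclic.* An $N$-cycle inside $R$ is a $D$-cycle. If an $N$-cycle meets $F$, let $f_i$ be its vertex of smallest index in $F$ and $u$ the predecessor of $f_i$ on it. Then $u\notin\{f_1,\dots,f_i\}$ and $uf_i\in A(N)$, so $\{u,f_i\}$ is a digon of $D$ on two vertices of the cycle. The rest is (2.2).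

**(5.4)** *Every $N$-dicoloring can be turned, by at most $n$ recolorings through $N$-dicolorings, into a $D$-dicoloring.* Process $f_1,\dots,f_s$ in this order, giving $f_j$ a color absent from its $D$-neighbors; by (5.2) there are at most $k-2$ of them. At any time no processed vertex has the color of a $D$-neighbor. This holds when it is processed, and a $D$-neighbor recolored later avoids its color. Suppose processing $f_j$ creates a monochromatic $N$-cycle. It contains $f_j$; let $f_i$ be its vertex of smallest index in $F$, so $i\le j$, and let $u$ be the predecessor of $f_i$. Then $f_i$ is processed and $u$ is a $D$-neighbor of $f_i$ of the same color, a contradiction. So all colorings on the way are $N$-dicolorings. At the end, a monochromatic $D$-cycle cannot contain a vertex of $F$, since no vertex of $F$ has the color of a $D$-neighbor. So it lies in $R$ and is a monochromatic $N$-cycle, a contradiction.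

**(5.5) Swap claim.** *If $Z\subseteq R$ and $N[Z]$ has exactly two arcs, forming a digon, then $Z$ is $G$-acyclic.* By (5.1) the digon joins some $x\in X$ and $y\in Y$ with $xy\in A(G)$. An arc of $G[Z]$ inside $X$ or inside $Y$ would give an arc of $N[Z]$ inside $X$ or inside $Y$, and there is none. So a $G$-cycle in $Z$ alternates between $X$ and $Y$. Each of its arcs from $X$ to $Y$ gives a digon of $N[Z]$, so it equals $xy$. Hence the cycle has length $2$, impossible in an oriented graph.

## 6. Peeling off one color at a time

Two $D$-dicolorings are given and we want to join them. The plan is to remove one color $\kappa$ from both, use the free color to paint a large set $S$ in both, freeze $S$, and repeat on the rest with one color fewer. If $S$ is a maximal $D$-acyclic set, then every other vertex has an in-neighbor and an out-neighbor in $S$. So both degree bounds drop by one, just as the palette does. Here is the situation after some rounds.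

**Setting $(\star_q)$.** We have $W\subseteq V$ and a palette $C$ of $q$ colors. In $D[W]$, all in- and out-degrees are at most $q-1$, and those of vertices in $F\cap W$ are at most $q-2$. The vertices outside $W$ have fixed colors not in $C$, and their classes are $G$-acyclic. In this setting all neighborhoods and degrees are taken in $D[W]$, and $U$ is the underlying undirected graph of $D[W]$. A coloring $W\to C$ is **good** if it has no monochromatic $D$-cycle.

By (5.3), a good coloring together with the fixed colors is a dicoloring of $G$. By (1.1), recoloring $w\in W$ with a color of $C$ absent from $N^+(w)$ or from $N^-(w)$ keeps goodness. All recolorings below are on $W$ with colors in $C$.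

**Lemma 1 (elimination).** Assume $(\star_q)$ with $q\ge3$. Let $\varphi$ be good, $\kappa\in C$ and $K=\varphi^{-1}(\kappa)$. By at most $50|W|/q+6|K|$ recolorings through dicolorings of $G$, one reaches a good coloring not using $\kappa$.

**Lemma 2 (two colors).** Under $(\star_2)$, any two good colorings are joined by at most $2|W|$ recolorings through dicolorings of $G$.

The condition $q\ge3$ in Lemma 1 is needed: the directed triangle with $k=q=2$ and $W=V$ satisfies $(\star_2)$ and cannot be colored with one color. The proofs of the lemmas fill the remaining sections. First we check that they give the theorem.

**Upper bound in Theorem A, given Lemmas 1 and 2.** If $k=1$ there is at most one coloring. Let $k\ge2$ and let $\alpha,\beta$ be dicolorings of $G$. By (2.3) and (5.4), at most $\frac32n$ recolorings turn each of them into a $D$-dicoloring, $3n$ together. By (5.2), $(\star_k)$ holds with $W_k=V$. We keep modifying both colorings; since moves can be undone, it suffices to make them equal.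

**Step $q\to q-1$, for $q=k,k-1,\dots,3$.** The purpose is to make the colorings agree on a large set and pass to $(\star_{q-1})$. We are given $(\star_q)$ on $W_q$ with palette $C$, and good $\varphi,\psi$ (which agree outside $W_q$). By averaging over the $q$ colors, there is $\kappa\in C$ with $|\varphi^{-1}(\kappa)|+|\psi^{-1}(\kappa)|\le2|W_q|/q$. By Lemma 1, applied to each, at most
$$\frac{100|W_q|}q+6\cdot\frac{2|W_q|}q=\frac{112|W_q|}q$$
recolorings lead to good $\varphi',\psi'$ avoiding $\kappa$. Some class of $\varphi'$ has at least $|W_q|/(q-1)$ vertices; extend it to a maximal $D$-acyclic set $S_q\subseteq W_q$. In both $\varphi'$ and $\psi'$ recolor all of $S_q$ with $\kappa$, vertex by vertex. The class $\kappa$ stays inside the acyclic set $S_q$ and the other classes only shrink, so all steps are good. The cost is at most $2|S_q|$.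

Freeze $S_q$, and put $W_{q-1}=W_q\setminus S_q$ with palette $C\setminus\{\kappa\}$. For $w\in W_{q-1}$, maximality gives a cycle of $D[S_q\cup\{w\}]$ through $w$, so $w$ has an in-neighbor and an out-neighbor in $S_q$. Therefore all degree bounds drop by one. The new frozen class $S_q$ is $G$-acyclic by (5.3), and its color has left the palette. So $(\star_{q-1})$ holds, and the restrictions of the two colorings to $W_{q-1}$ are good.

**Summation.** Here we check that the total is linear. Since $|W_{q-1}|\le|W_q|\bigl(1-\frac1{q-1}\bigr)=|W_q|\frac{q-2}{q-1}$, telescoping gives $|W_q|\le n\frac{q-1}{k-1}$, hence
$$\frac{|W_q|}q\le\frac n{k-1}\cdot\frac{q-1}q\le\frac n{k-1}\cdot\frac{k-1}k=\frac nk .$$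
(From $|W_q|\le n$ alone we would only get a bound of order $n\log k$ for the sum over $q$.) At $q=2$ apply Lemma 2. The sets $S_3,\dots,S_k,W_2$ partition $V$, so the number of recolorings is at most
$$3n+\sum_{q=3}^k112\,\frac nk+2\sum_{q=3}^k|S_q|+2|W_2|\le3n+112n+2n=117n .$$
With (2.4), this gives Theorem A once Lemmas 1 and 2 are proved.

## 7. Tokens that cannot be recolored

Sections 7 to 9 prove Lemma 1, so $(\star_q)$ with $q\ge3$ holds, and $\kappa\in C$ is the color to be removed. Vertices colored $\kappa$ are called **tokens**, and $K$ always denotes the current set of tokens. First we list the cheap ways to lose a token.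

**Definition.** A good coloring $\varphi$ is *reducible* if one of the following holds.

(a) Some $v\in K$ can be recolored with some $b\ne\kappa$ keeping goodness.

(b) (a) fails, and some $U$-neighbor $u\notin K$ of some $v\in K$ can be recolored with some $e\notin\{\kappa,\varphi(u)\}$ keeping goodness.

*Reducing* means: in case (a), do this recoloring; in case (b), recolor $u$ with $e$, then $v$ with $b=\varphi(u)$.

**Why the second recoloring in (b) is good.** Since (a) fails, (1.1) shows that for each of the $q-1$ colors $b'\ne\kappa$ the vertex $v$ has an out-neighbor and an in-neighbor colored $b'$. As $d^\pm(v)\le q-1$, there is exactly one of each. Now $u$ was the one on at least one side for $b'=b$. After $u$ has left color $b$, the vertex $v$ lacks an out-neighbor or an in-neighbor colored $b$, so $v$ may take color $b$.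

A reduction costs at most $2$ and removes one token; the other tokens stay in place. Goodness can be checked on each component of $U$ separately, because cycles of $D[W]$ lie in components. So a coloring is irreducible if and only if its restriction to every component of $U$ is, and a reduction recolors vertices in one component only.

**Example.** Let $G$ be the tournament on $\{0,1,2,3,4\}$ with arcs $i\to i+1$ and $i\to i+2$ modulo $5$. All degrees are $2$, so $X=V$, $D=N=G$ and $\Delta_{\min}=2$. Take $k=q=3$, $W=V$, $\kappa=3$, the token at $0$, and colors $1,2,1,2$ on the vertices $1,2,3,4$. Giving $0$ color $1$ creates the cycle $0\to1\to3\to0$; giving it color $2$ creates $0\to2\to4\to0$. So (a) fails. But vertex $2$ can take color $1$, because $\{1,2,3\}$ induces $1\to2$, $1\to3$, $2\to3$, which is acyclic. Then $0$ takes color $2$, the classes are $\{1,2,3\}$ and $\{0,4\}$, and the token is gone.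

**Structure of irreducible colorings.** Call $w\in W$ **Full** if $d^+(w)=d^-(w)=q-1$. Vertices of $F\cap W$ are not Full. Let $\varphi$ be irreducible. The next four facts say that stuck tokens sit in a very rigid environment.

**(7.1)** *For $v\in K$, each of $N^+(v),N^-(v)$ consists of exactly one vertex of each color in $C\setminus\{\kappa\}$.* We have just seen that each of these $q-1$ colors appears exactly once on each side, and the degree bound leaves no room for a neighbor colored $\kappa$. Consequently tokens are Full, $K\subseteq R$, and $K$ is independent in $U$.

**(7.2)** *Let $u$ be a $U$-neighbor of $v\in K$ and $b=\varphi(u)$. If $u\in N^+(v)$, then $N^-(u)$ has exactly $q-1$ vertices, one of each color of $C\setminus\{b\}$. If $u\in N^-(v)$, the same holds for $N^+(u)$. In particular $u\in R$.* Since (b) fails, (1.1) shows that $u$ has in- and out-neighbors of each of the $q-2$ colors of $C\setminus\{\kappa,b\}$. On the side of $u$ that contains $v$, adding $v$ of color $\kappa$ makes $q-1$ vertices, the maximum. A vertex of $F\cap W$ has degrees at most $q-2$, so $u\in R$.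

**(7.3)** *If $vu\in A(D)$ and $uv\notin A(D)$ for some $v\in K$, then $u$ has no out-neighbor in $K$. Symmetrically, if $uv\in A(D)$ and $vu\notin A(D)$, then $u$ has no in-neighbor in $K$.* In the first case let $b=\varphi(u)$. Since (a) fails, recoloring $v$ with $b$ creates a monochromatic cycle through $v$. It uses the unique $b$-colored out-neighbor of $v$, which is $u$. The next vertex after $u$ is not $v$, since $uv\notin A(D)$. So $u$ has an out-neighbor that is colored $b$ in $\varphi$. Together with at least one out-neighbor of each of the $q-2$ colors in $C\setminus\{\kappa,b\}$, this makes $q-1$ out-neighbors, so $N^+(u)$ is exhausted. The second case is the mirror image.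

**(7.4)** *A vertex $u\notin K$ has at most one $U$-neighbor in $K$.* Suppose there are two, $v\ne v'$. If both are in $N^-(u)$ or both are in $N^+(u)$, then (7.2) is violated, because color $\kappa$ appears twice on that side. Otherwise each of them is on exactly one side, and on different sides. Up to exchanging names, $v$ is only an in-neighbor and $v'$ is only an out-neighbor of $u$. By (7.3) applied to $v$, the vertex $u$ has no out-neighbor in $K$, a contradiction.

**Token moves.** A stuck token can at least be pushed to any neighbor. Let $\varphi$ be irreducible, $v\in K$, $u$ any $U$-neighbor of $v$, and $b=\varphi(u)$ (so $b\ne\kappa$ by (7.1)). The *token move* from $v$ to $u$ recolors $u$ with $\kappa$, then $v$ with $b$.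

**(7.5)** *The result is good, the token set becomes $(K\setminus\{v\})\cup\{u\}$, and the intermediate coloring is a dicoloring of $G$.*

Suppose first that only $vu\in A(D)$. By (7.3), $N^+(u)\cap K=\emptyset$, so the first step is good. Then $v$ has no out-neighbor colored $b$, because $u$ was the only one. So the second step is good. The case where only $uv\in A(D)$ is symmetric.

Suppose $\{u,v\}$ is a digon. By (7.1) and (7.2), $K\cup\{u\}\subseteq R$. By (7.1) and (7.4), $K$ is independent and $v$ is the only $U$-neighbor of $u$ in $K$. So $N[K\cup\{u\}]=D[K\cup\{u\}]$ consists of the digon $\{u,v\}$ only. By the swap claim (5.5), $K\cup\{u\}$ is $G$-acyclic. The other classes only shrank, so the intermediate coloring is a dicoloring of $G$ (although not good). In the final coloring, $u$ has no $U$-neighbor colored $\kappa$, and $v$ has no out-neighbor colored $b$. So no monochromatic cycle uses $u$ or $v$, and the other vertices kept their colors; the coloring is good. This is the detour we met in $G_0$.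

## 8. Carrying one token around a cycle

A token pushed around may meet another token's neighborhood or a vertex that is not Full, and then (7.1)–(7.4) force a reduction. The hard case is a single token in a component all of whose vertices are Full. We carry it twice around a cycle and compare the two visits at each vertex.

There are cases where this cannot help. On the directed triangle with $q=2$, the token circles forever and nothing else changes; that is the hexagon of Section 1. For $q=3$, take an odd cycle with every edge replaced by a digon. All vertices would be Full, and since three colors are necessary there, no token could be eliminated. The next lemma says that a digon-free directed cycle is the only shape on which two rounds find nothing. Odd cycles of digons are excluded by (5.1), because in $R$ digons join $X$ to $Y$.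

**Lemma 3 (rotation).** Let $Q$ be a component of $U$, all of whose vertices are Full (hence $Q\subseteq R$), containing exactly one token. Let $c_0c_1\dots c_{\ell-1}$, $\ell\ge3$, be an induced cycle of $U[Q]$ with the token at $c_0$. Move the token $c_0\to c_1\to\dots\to c_{\ell-1}\to c_0\to\cdots$ for $2\ell$ token moves. If all colorings met (states $0,\dots,2\ell$) are irreducible, then the cycle is a directed cycle of $D$ containing no digon, $c_1,\dots,c_{\ell-1}$ all have the same color in state $0$, and state $2\ell$ equals state $0$.

**Proof.** **Step 1: where the colors are.** Let $a_i$ be the color of $c_i$ in state $0$, for $1\le i\le\ell-1$. Read the indices of $a$ modulo $\ell-1$ and those of $c$ modulo $\ell$. We claim that in state $t$ the token is at $c_t$ and $c_{t+s}$ has color $a_{t+s}$ for $1\le s\le\ell-1$. This holds for $t=0$. In move $t\to t+1$ the vertex $c_{t+1}$ becomes the token, and $c_t=c_{(t+1)+(\ell-1)}$ receives the old color $a_{t+1}=a_{(t+1)+(\ell-1)}$ of $c_{t+1}$. The rest is unchanged, so the claim holds for $t+1$. In particular, in state $t$ the neighbor ahead of the token, $c_{t+1}$, has color $a_{t+1}$. The neighbor behind it, $c_{t-1}=c_{t+\ell-1}$, has color $a_{t+\ell-1}=a_t$.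

**Step 2: compare two visits to the same vertex.** This turns rigidity into equations. Fix $i\in\{0,\dots,\ell-1\}$. The token is at $c_i$ in states $i$ and $i+\ell$, with (behind, ahead) colors $(a_i,a_{i+1})$ and $(a_{i+1},a_{i+2})$ respectively. All other $U$-neighbors of $c_i$ are off the cycle, because the cycle is induced, and their colors are unchanged. Let $M$ be $N^+(c_i)$ or $N^-(c_i)$. By (7.1), in both states the vertices of $M$ carry each color of $C\setminus\{\kappa\}$ exactly once. Hence:

- if $M$ contains only the ahead one of the two cycle neighbors, then $a_{i+1}=a_{i+2}$;
- if $M$ contains only the behind one, then $a_i=a_{i+1}$;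
- if $M$ contains both, then $a_i\ne a_{i+1}$ and $\{a_i,a_{i+1}\}=\{a_{i+1},a_{i+2}\}$, so $a_i=a_{i+2}\ne a_{i+1}$.

**Step 3: two types of vertices.** The purpose is to show that all vertices of the cycle behave alike. Call $c_i$ *flow* if neither $N^+(c_i)$ nor $N^-(c_i)$ contains both cycle neighbors. Then one cycle neighbor is only an in-neighbor, the other only an out-neighbor, and $a_i=a_{i+1}=a_{i+2}$. If $c_i$ is not flow, then $a_i=a_{i+2}\ne a_{i+1}$. By the first two items, neither $N^+(c_i)$ nor $N^-(c_i)$ contains exactly one cycle neighbor. So either both cycle edges at $c_i$ are digons, or both are non-digons and $c_i$ is a source or a sink of the cycle.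

Let $0\le i\le\ell-2$. If $c_i$ is flow and $c_{i+1}$ is not, then $a_{i+1}=a_{i+2}$ from $c_i$ and $a_{i+1}\ne a_{i+2}$ from $c_{i+1}$, a contradiction. If $c_i$ is not flow and $c_{i+1}$ is, then $a_{i+2}\ne a_{i+1}$ from $c_i$ and $a_{i+1}=a_{i+2}$ from $c_{i+1}$, a contradiction. So all $c_i$ are flow or none is.

**Step 4: parity excludes the second case.** Suppose none is flow. Then $a_i=a_{i+2}\ne a_{i+1}$ for all $i$ modulo $\ell-1$. If $\ell-1$ were odd, steps of size $2$ would reach all residues and all $a_i$ would be equal. So $\ell-1$ is even and $\ell$ is odd. If some cycle edge is a digon, then by Step 3 all are. But $Q\subseteq R$ and digons of $D[R]=N[R]$ join $X$ to $Y$ by (5.1), so the cycle alternates between $X$ and $Y$ and $\ell$ is even, a contradiction. If no cycle edge is a digon, sources and sinks alternate around the cycle and $\ell$ is even, a contradiction.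

Hence all $c_i$ are flow. The cycle is a directed cycle without digons, all $a_i$ are equal, and by Step 1 with $t=2\ell$ state $2\ell$ equals state $0$. $\square$

To force a reduction, we look for a cycle at the token that is not directed. For $q\ge3$ the token has two out-neighbors, and a cycle through both of them would do if it were induced. The next lemma removes "if it were induced".

**Lemma 4 (last token).** Let $Q$ be a component of $U$, all of whose vertices are Full, with exactly one token, located at $x$, in an irreducible coloring $\varphi$. Let $C'$ be a cycle of $U[Q]$ through $x$, not necessarily induced, such that both neighbors of $x$ on $C'$ lie in $N^+(x)$. Then after at most $2|V(C')|+4$ suitable token moves the coloring becomes reducible.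

**Proof.** We cut $C'$ down to induced cycles. Let $M=V(C')\setminus\{x\}$. Then $U[M]$ is connected, and $O=N^+(x)\cap M$ has at least two elements. Choose distinct $p,p'\in O$ at minimum distance in $U[M]$ and a shortest $p$–$p'$ path $\Pi$ in $U[M]$. It is induced, and no interior vertex of $\Pi$ is in $O$, by the choice of $p,p'$. Let $i_1,\dots,i_m$ be the interior vertices of $\Pi$ that are $U$-neighbors of $x$, in order from $p$. They are in-neighbors of $x$ and not out-neighbors.

If $m=0$, then $x$ together with $\Pi$ is an induced cycle both of whose neighbors of $x$ are in $N^+(x)$. In a digon-free directed cycle only one cycle neighbor of $x$ is an out-neighbor. So by Lemma 3, rotating the token along it leads to a reducible state within $2|V(C')|$ moves.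

If $m\ge2$, then $x$ together with the $i_1$–$i_2$ segment of $\Pi$ is an induced cycle both of whose neighbors of $x$ are in-neighbors and not out-neighbors. It is not a directed cycle, and the same argument applies.

If $m=1$, let $C_1$ and $C_2$ be the induced cycles formed by $x$ with the segments $p\dots i_1$ and $i_1\dots p'$ of $\Pi$. Rotate twice along $C_1$, then twice along $C_2$. Suppose no reducible state occurs. Lemma 3 for $C_1$ gives $\varphi(p)=\varphi(i_1)$ and returns us to $\varphi$; Lemma 3 for $C_2$ then gives $\varphi(i_1)=\varphi(p')$. So $p,p'\in N^+(x)$ have the same color, contradicting (7.1). The two segments have $|V(\Pi)|+1$ vertices in total, counting $i_1$ twice. So the number of moves is at most $2(|V(C_1)|+|V(C_2)|)=2(|V(\Pi)|+3)\le2(|V(C')|+2)$. $\square$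

## 9. Collecting tokens along a tree: proof of Lemma 1

A token at distance $r$ from a useful place needs $r$ moves to get there, and we cannot afford a long walk for each token separately. So we send the tokens along one short tree; the degrees, which are of order $q$, make such a tree exist with $O(|Q|/q)$ edges plus two per token.

**(9.1)** *Let $P$ be a connected graph and $J'$ a nonempty set of vertices such that every vertex of $P$ is within distance $2$ of $J'$. For any set $T_0$ of $t$ vertices there is a tree in $P$ containing $J'\cup T_0$ with at most $5(|J'|-1)+2t$ edges.* Join two vertices of $J'$ by an auxiliary edge if their distance in $P$ is at most $5$. The auxiliary graph is connected. Otherwise there is a partition of $J'$ into nonempty $A,B$ at distance $m\ge6$; let $y_0\dots y_m$ be a shortest $A$–$B$ path. If $y_3$ is within distance $2$ of $A$, the distance between $A$ and $B$ is at most $2+(m-3)<m$. If $y_3$ is within distance $2$ of $B$, it is at most $3+2=5$. Both are contradictions. Now replace the $|J'|-1$ edges of a spanning tree of the auxiliary graph by paths with at most $5$ edges, and add for each vertex of $T_0$ a path with at most $2$ edges to $J'$. The union is connected and has at most $5(|J'|-1)+2t$ edges; take a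 spanning tree of it.

**Organization.** Before every token move we reduce until the coloring is irreducible. Token moves keep the number of tokens and each reduction removes one. So with $K$ the initial token set, there are at most $|K|$ reductions in total, costing at most $2|K|$. We treat the components $Q$ of $U$ one after another. When we start with $Q$, the coloring being irreducible, let $K_Q=K\cap Q$ for the current tokens and $t_Q=|K_Q|$; if $t_Q=0$ we skip $Q$. Tokens never leave their component, so $\sum_Qt_Q\le|K|$ and finished components stay free of tokens. By (7.1), tokens in irreducible colorings are Full.

**Case 1: $Q$ contains a vertex that is not Full.** The aim is to bring all tokens of $Q$ to vertices that are not Full, where they must disappear. Let $Q'$ arise from $U[Q]$ by identifying all non-Full vertices to one vertex $\infty$ (dropping loops and repeated edges). Let $J$ be a maximal set of Full vertices of $Q$, all of whose $U$-neighbors are Full, pairwise at distance at least $3$ in $U$. The closed neighborhoods of the vertices of $J$ are disjoint and have at least $q$ vertices each, so $|J|\le|Q|/q$.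

Every vertex of $Q'$ is within distance $2$ of $J\cup\{\infty\}$. Indeed, a Full vertex with a non-Full neighbor is adjacent to $\infty$. Any other Full vertex is within $U$-distance $2$ of $J$ by maximality, and identification does not increase distances. By (9.1) with $J'=J\cup\{\infty\}$ and $T_0=K_Q$, there is a tree $T$ in $Q'$ containing $\infty$ and $K_Q$ with at most $5|J|+2t_Q$ edges.

Root $T$ at $\infty$. Process the non-root vertices $y$ of $T$ by nonincreasing depth: reduce until the coloring is irreducible; then, if $y$ is a token, move this token to its parent, or to a non-Full $U$-neighbor of $y$ if the parent is $\infty$. The target is not a token, since $K$ is independent in $U$. A new token appears only at the parent of the vertex being processed, which has smaller depth and is not yet processed, or at a non-Full vertex. So a processed vertex never becomes a token again. A token on a non-Full vertex disappears in the subsequent reductions, because in irreducible colorings tokens are Full and reductions do not displace other tokens. At the end, after reducing, $Q$ has no token. We used at most $5|Q|/q+2t_Q$ token moves.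

**Case 2: all vertices of $Q$ are Full.** The aim is to collect all tokens at one vertex $x$, chosen so that Lemma 4 applies with a short cycle. Here every vertex has at least $q-1$ $U$-neighbors and $|Q|\ge q\ge3$. Take a breadth-first search tree of $U[Q]$, of depth $h\ge1$, with layers $L_0,\dots,L_h$, and let $x\in L_h$. For each $i\ge0$ with $3i+1\le h$, the closed neighborhood of a vertex of $L_{3i+1}$ lies in $L_{3i}\cup L_{3i+1}\cup L_{3i+2}$ (with $L_{h+1}=\emptyset$). There are $\lfloor(h+2)/3\rfloor\ge h/3$ such $i$, the sets are disjoint, and each has at least $q$ elements. So $h\le3|Q|/q$.

Let $J$ be a maximal set of vertices of $Q$ pairwise at distance at least $3$. As before $1\le|J|\le|Q|/q$, and every vertex is within distance $2$ of $J$. By (9.1) with $T_0=K_Q\cup\{x\}$ there is a tree $T$ in $U[Q]$ containing $K_Q\cup\{x\}$ with at most $5(|J|-1)+2t_Q+2\le5|Q|/q+2t_Q$ edges. Root it at $x$ and process its non-root vertices as in Case 1. At the end, after reducing, $Q$ has at most one token, at $x$.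

Suppose there is one. Then $|N^+(x)|=q-1\ge2$; this is where $q\ge3$ enters. Take $p\ne p'$ in $N^+(x)$. As $x$ is a leaf of the search tree, the tree path from $p$ to $p'$ avoids $x$, and it has at most $2h+1$ vertices. Adding $x$ gives a cycle $C'$ as in Lemma 4 with $|V(C')|\le2h+2$. After at most
$$2(2h+2)+4=4h+8\le\frac{12|Q|}q+\frac{8|Q|}q=\frac{20|Q|}q$$
token moves the coloring is reducible. Nothing changed in the other components, which were irreducible, so the witness lies in $Q$, and the reduction removes the last token of $Q$. In Case 2 we used at most $25|Q|/q+2t_Q$ token moves.

**Total.** Each token move costs $2$ recolorings, and all colorings met are dicolorings of $G$ by (7.5) and the discussion of reductions. The total cost is at most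
$$2|K|+\sum_Q\Bigl(\frac{50|Q|}q+4t_Q\Bigr)\le\frac{50|W|}q+6|K| .$$
This proves Lemma 1. $\blacksquare$

## 10. The last two colors: proof of Lemma 2

Under $(\star_2)$ we have $d^\pm\le1$ in $D[W]$, and vertices of $F\cap W$ are isolated. So each component of $D[W]$ is a directed path (possibly a single vertex) or a directed cycle of length $\ell\ge2$, and the cyclic components lie in $R$. Let $C=\{\lambda,\kappa\}$ and let $\varphi,\psi$ be good.

**Step 1: bring both colorings to a normal form.** From $\varphi$, recolor to $\lambda$ all $\kappa$-vertices on acyclic components, and all but one of the $\kappa$-vertices on each cyclic component. A cyclic component is not monochromatic, so it has a $\kappa$-vertex to keep and always has a $\lambda$-vertex. Hence all steps are good. The cost is at most $1$ per vertex of acyclic components and at most $\ell-2$ per cyclic component. Do the same from $\psi$. The resulting colorings differ only in the position of the unique $\kappa$-vertex on some cyclic components.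

**Step 2: move the $\kappa$-vertex on a cyclic component from $z$ to $z'$.** This makes the two colorings equal. Recolor $z'$ with $\kappa$, then $z$ with $\lambda$. If $\ell\ge3$, both steps are good, since the cycle has two $\kappa$-vertices and at least one $\lambda$-vertex in between. If $\ell=2$, let $K$ be the class $\kappa$ before the first step; it has exactly one vertex in each cyclic component and no others, so $K\cup\{z'\}\subseteq R$. The other members of $K$ lie in different components, so $N[K\cup\{z'\}]=D[K\cup\{z'\}]$ is exactly the digon $\{z,z'\}$. By (5.5) the class $K\cup\{z'\}$ is $G$-acyclic; class $\lambda$ only shrank, so we have a dicoloring of $G$. The result of the second step is good.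

**Count.** Per cyclic component the cost is at most $2(\ell-2)+2\le2\ell$; per vertex of acyclic components it is at most $2$. The total is at most $2|W|$, which proves Lemma 2. With Section 6 and (2.4), the proof of Theorem A is complete, and the conjecture holds with $c=117$. $\blacksquare$
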